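\title{Weak and strong orthogonal matroids over the sign hyperfield}

\begin{abstract}
A strong Wick function over the sign hyperfield $\mathbb{S}$ satisfies all Wick relations; a weak one satisfies only the four-term relations and has an orthogonal matroid as its support. We show that the two notions are different. Every weak Wick function satisfies the Wick relations with at most seven terms, so the notions agree on ground sets $[n]\cup[n]^*$ with $n\le 7$, but for $n=8$ there is a weak Wick function, nonzero on every transversal of odd type, that violates an eight-term relation. Both results pass through alternating sign functions on triples that satisfy a sign version of the cocycle and cycle conditions.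
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M=(m_{ij})$ be a real skew-symmetric $n\times n$ matrix with $n$ even. For $A\subseteq[n]=\{1,\dots,n\}$ let $p(A)$ be the Pfaffian of the principal submatrix of $M$ indexed by $A$, with $p(\emptyset)=1$. The expansion of the Pfaffian along the first row reads
\[
p(\emptyset)\,p([n])+\sum_{j=2}^{n}(-1)^{j-1}\,p(\{1,j\})\,p([n]\setminus\{1,j\})=0 .
\]
This is a quadratic equation with $n$ terms, and it has the shape of the Wick relations defined below. This paper concerns what remains of such equations when one remembers only the signs of the terms, and whether the equations with four terms then imply the longer ones.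

\subsection*{Definitions}
Let $n\ge1$ and let $[n]\cup[n]^*=\{1,\dots,n,1^*,\dots,n^*\}$, with the involution $i\mapsto i^*$, $(i^*)^*=i$. A \emph{transversal} is an $n$-element subset of $[n]\cup[n]^*$ that contains exactly one element of each skew pair $\{i,i^*\}$, and $\mathcal{T}_n$ is the set of transversals. For $A\subseteq[n]$ and $i\in A$ put $|A<i|=|\{j\in A: j<i\}|$.

An \emph{orthogonal matroid} (or even $\Delta$-matroid) on $[n]\cup[n]^*$ is a nonempty set $\mathcal{B}\subseteq\mathcal{T}_n$, whose members are called bases, with the following \emph{exchange property}: for all $B_1,B_2\in\mathcal{B}$ and every $i\in[n]$ with $\{i,i^*\}\subseteq B_1\triangle B_2$ there is $j\in[n]$, $j\neq i$, with $\{j,j^*\}\subseteq B_1\triangle B_2$ and $B_1\triangle\{i,i^*,j,j^*\}\in\mathcal{B}$.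

The \emph{sign hyperfield} is $\mathbb{S}=\{0,1,-1\}$ with the usual multiplication; we also write $+$ and $-$ for $1$ and $-1$. Regarded as a tract, $\mathbb{S}$ has the \emph{null set} $N_{\mathbb{S}}$: a formal sum $\sum_k a_k$ of elements of $\mathbb{S}$ lies in $N_{\mathbb{S}}$ if and only if either all $a_k$ are $0$, or at least one $a_k$ equals $1$ and at least one equals $-1$. This is exactly the condition that there exist real numbers with signs $a_k$ and sum zero.

For $T,T'\in\mathcal{T}_n$, the \emph{Wick relation} $W(T,T')$ for a function $\psi\colon\mathcal{T}_n\to\mathbb{S}$ is the condition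
\[
\sum_{i\in (T\triangle T')\cap[n]}(-1)^{|(T\triangle T')\cap[n]<i|}\,\psi(T\triangle\{i,i^*\})\,\psi(T'\triangle\{i,i^*\})\in N_{\mathbb{S}} .
\]
It is an \emph{$m$-term relation} if $|(T\triangle T')\cap[n]|=m$. The Pfaffian expansion above is the sum for $T\cap[n]=\{1\}$ and $T'\cap[n]=[n]\setminus\{1\}$.

\begin{definition}\label{def:wick}
A \emph{strong Wick function} over $\mathbb{S}$ is a function $\psi\colon\mathcal{T}_n\to\mathbb{S}$, not identically zero, that satisfies $W(T,T')$ for all $T,T'\in\mathcal{T}_n$. A \emph{weak Wick function} over $\mathbb{S}$ is a function $\psi\colon\mathcal{T}_n\to\mathbb{S}$ whose support $\{T:\psi(T)\ne0\}$ is the set of bases of an orthogonal matroid and which satisfies all four-term Wick relations. A strong (resp.\ weak) \emph{orthogonal $\mathbb{S}$-matroid} is a class of strong (resp.\ weak) Wick functions up to nonzero multiples, that is, a pair $\{\psi,-\psi\}$.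
\end{definition}

If a nonzero real function on $\mathcal{T}_n$ makes all Wick sums vanish, then its signs form a strong Wick function, by the description of $N_{\mathbb{S}}$ above. Every strong Wick function is weak. Indeed, let $B_1,B_2$ be in the support and $\{i,i^*\}\subseteq B_1\triangle B_2$. The term with index $i$ of $W(B_1\triangle\{i,i^*\},B_2\triangle\{i,i^*\})$ is $\pm\psi(B_1)\psi(B_2)\neq0$, so a term with some index $j\ne i$ is nonzero, and this gives $\psi(B_1\triangle\{i,i^*,j,j^*\})\ne0$.

\subsection*{The problem and the results}
It is known that weak and strong orthogonal $F$-matroids coincide when $F$ is a partial field or the tropical hyperfield, and that they differ for some tracts $F$. The following problem comes from the work of Ding and Kim \cite{DK}.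

\begin{quote}
Are weak and strong orthogonal $\mathbb{S}$-matroids the same? Equivalently, does every weak Wick function $\psi\colon\mathcal{T}_n\to\mathbb{S}$, for every $n$, satisfy all Wick relations?
\end{quote}

Since $\mathbb{S}$ records the signs of real numbers and the answer over the field $\mathbb{R}$ is yes, one may well guess that the answer is yes, and small cases agree: for $n\le5$ there is nothing to prove beyond a parity remark (Lemma~\ref{lem:small}). There is also a reason for doubt. Equations over a field can be added and solved for a term, whereas a relation over $\mathbb{S}$ with nonzero terms only forbids that all terms be equal. The answer is no, and the first failure is at $n=8$.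

\begin{theorem}\label{thm:A}
There is a weak Wick function $\psi\colon\mathcal{T}_8\to\mathbb{S}$ that is nonzero on every transversal $T$ with $|T\cap[8]|$ odd and violates $W([8]^*,[8])$. Consequently, for every $n\ge8$ there is a weak orthogonal $\mathbb{S}$-matroid on $[n]\cup[n]^*$ that is not strong.
\end{theorem}

\begin{theorem}\label{thm:B}
For every $n$, every weak Wick function $\psi\colon\mathcal{T}_n\to\mathbb{S}$ satisfies $W(T,T')$ whenever $|(T\triangle T')\cap[n]|\le7$. In particular, weak and strong orthogonal $\mathbb{S}$-matroids coincide for all $n\le7$.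
\end{theorem}

By Theorem~\ref{thm:A}, the number $7$ is optimal in both statements of Theorem~\ref{thm:B}.

\subsection*{Outline}
A shortest failing Wick relation, with index set $D$, can be normalized so that all its terms are $+$. The values of $\psi$ one exchange away from the transversals in that relation then form an alternating sign function on the triples of $D$ that obeys two conditions, a cocycle condition and a cycle condition; we call such functions harmonic (Sections~\ref{sec:harmonic} and~\ref{sec:reduction}). Real functions that satisfy the corresponding equations vanish, by an averaging argument. Sign functions vanish when $|D|\le6$, by an analysis of small tournaments (Section~\ref{sec:six}), and this gives Theorem~\ref{thm:B}. On eight points a nowhere-zero harmonic function exists, and we extend one with cyclic symmetry of order $7$ to a weak Wick function (Section~\ref{sec:eight}).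

\section{Wick relations on subsets}\label{sec:subsets}

We identify a transversal $T$ with the set $A=T\cap[n]$, and we write $A\triangle i$ for $A\triangle\{i\}$ and $A\setminus i$ for $A\setminus\{i\}$. Then $\psi$ is a function on the subsets of $[n]$, and the Wick relation becomes
\[
W(A,A'):\qquad \sum_{i\in A\triangle A'}(-1)^{|A\triangle A'<i|}\,\psi(A\triangle i)\,\psi(A'\triangle i)\in N_{\mathbb{S}} .
\]
It is symmetric in $A$ and $A'$, and it makes sense for functions on the subsets of any finite linearly ordered set. The exchange property for a family $\mathcal{B}$ of subsets says: for $B_1,B_2\in\mathcal{B}$ and $i\in B_1\triangle B_2$ there is $j\in B_1\triangle B_2$, $j\ne i$, with $B_1\triangle\{i,j\}\in\mathcal{B}$. We call this \emph{exchange from $B_1$ toward $B_2$ at $i$}. A set is odd or even according to its cardinality.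

A sum in $N_{\mathbb{S}}$ is called \emph{null}. We use the following consequences of the definition without further comment. Whether a sum is null depends only on the set of nonzero values among its terms and does not change when all terms are multiplied by $-1$. The sum $a-b$ is null if and only if $a=b$. A sum of terms in $\{0,1\}$ is null if and only if all terms are $0$. A nonempty sum of nonzero terms is null if and only if the terms are not all equal.

The first lemma allows us to move any relation to the position $W(\emptyset,D)$ and to adjust one sign for each element of $D$.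

\begin{lemma}\label{lem:twist}
Let $\psi$ be a function on the subsets of $[n]$, let $C,D\subseteq[n]$, and let $t_i\in\{1,-1\}$ for $i\in D$. Define $f(S)=\psi(C\triangle S)\prod_{i\in S}t_i$ for $S\subseteq D$, and give $D$ the order induced from $[n]$. Then $f$ satisfies $W(S,S')$ if and only if $\psi$ satisfies $W(C\triangle S,C\triangle S')$. If the support of $\psi$ has the exchange property, so does the support of $f$.
\end{lemma}

\begin{proof}
Both relations have the index set $S\triangle S'$, and the signs $(-1)^{|S\triangle S'<i|}$ depend only on this set. Since $t_j^2=1$ and $(S\triangle i)\triangle(S'\triangle i)=S\triangle S'$, the numbers $t_j$ multiply every term by the same sign $\prod_{j\in S\triangle S'}t_j$. For the last claim, an exchange from $C\triangle S_1$ toward $C\triangle S_2$ uses elements $i,j\in S_1\triangle S_2\subseteq D$, and it produces $C\triangle(S_1\triangle\{i,j\})$.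
\end{proof}

\begin{lemma}\label{lem:small}
Let $\psi$ be a weak Wick function. Then all sets in its support have the same parity, and $W(A,A')$ holds whenever $|A\triangle A'|$ is odd or at most $4$.
\end{lemma}

\begin{proof}
If two bases had odd distance $|B_1\triangle B_2|$, choose such a pair at minimal distance. An exchange from $B_1$ toward $B_2$ forces the distance to be at least $2$ and yields a pair at distance smaller by $2$, a contradiction. If $|A\triangle A'|$ is odd, then $A\triangle i$ and $A'\triangle i$ have different parities, so every term of $W(A,A')$ vanishes. If $A=A'$ the sum is empty. If $A\triangle A'=\{a,b\}$ with $a<b$, then $A'\triangle a=A\triangle b$ and $A'\triangle b=A\triangle a$, so the sum is $u-u$ with $u=\psi(A\triangle a)\psi(A\triangle b)$. The four-term relations hold by assumption.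
\end{proof}

Thus the first relations in question have six terms, and the next ones have eight. The exchange property cannot be dropped from Definition~\ref{def:wick}: the function on subsets of $[6]$ with value $1$ at $\{1\}$ and $\{2,\dots,6\}$ and value $0$ elsewhere satisfies all four-term relations, because each of their terms is a product of values at two sets at distance $4$, but $W(\emptyset,[6])$ has exactly one nonzero term.

\section{Harmonic functions on triples}\label{sec:harmonic}

Let $V$ be a finite set. An \emph{alternating function on triples} assigns to each ordered triple $(a,b,c)$ of distinct elements of $V$ a value $x_{abc}$ that changes sign when two indices are exchanged. So $x_{abc}=x_{bca}=x_{cab}=-x_{bac}$.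

\begin{definition}\label{def:harmonic}
An alternating function $x$ on triples of $V$ with values in $\mathbb{S}$ is \emph{harmonic} if it satisfies the \emph{cocycle condition}
\begin{equation}\label{eq:cocycle}
x_{bcd}-x_{acd}+x_{abd}-x_{abc}\in N_{\mathbb{S}}\qquad\text{for all distinct }a,b,c,d\in V
\end{equation}
and the \emph{cycle condition}
\begin{equation}\label{eq:cycle}
\sum_{i\in V\setminus\{k,l\}}x_{kli}\in N_{\mathbb{S}}\qquad\text{for all distinct }k,l\in V .
\end{equation}
\end{definition}

Exchanging two adjacent letters among $a,b,c,d$ permutes the four terms of \eqref{eq:cocycle} and negates all of them; for instance, exchanging $a$ and $b$ gives $x_{acd}-x_{bcd}-x_{abd}+x_{abc}$. So \eqref{eq:cocycle} has to be checked for only one ordering of each $4$-set.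

When $x$ is nowhere zero, it orients every triangle on the vertex set $V$: the triangle $\{a,b,c\}$ is traversed in the direction $a,b,c$ if $x_{abc}=+$. Condition \eqref{eq:cocycle} says that the four faces of a tetrahedron are never oriented as its boundary, and \eqref{eq:cycle} says that every edge is traversed in both directions by the triangles that contain it.

Over $\mathbb{R}$ the corresponding equations have only the zero solution. Let $x$ be real-valued and alternating on $m$ points, with the sums in \eqref{eq:cocycle} and \eqref{eq:cycle} equal to zero. Fix $b,c,d$ and add the first equation over all $a\notin\{b,c,d\}$. By the second equation, $\sum_a x_{acd}=-x_{bcd}$, $\sum_a x_{abd}=-x_{cbd}=x_{bcd}$ and $\sum_a x_{abc}=-x_{dbc}=-x_{bcd}$. The total is $(m-3)x_{bcd}+3x_{bcd}=m\,x_{bcd}$, so $x_{bcd}=0$. Over $\mathbb{S}$ null sums cannot be added in this way, and vanishing has to be forced by propagating signs. The smallest case shows how.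

\begin{example}\label{ex:four}
Let $V=\{a,b,c,d\}$ and let $x$ be harmonic. Each sum in \eqref{eq:cycle} has two terms, which must be opposite. The pair $(c,d)$ gives $x_{cdb}=-x_{cda}$, that is, $x_{bcd}=-x_{acd}$. The pair $(b,d)$ gives $x_{bda}=-x_{bdc}$, that is, $x_{abd}=x_{bcd}$. The pair $(a,b)$ gives $x_{abd}=-x_{abc}$. So the four terms of \eqref{eq:cocycle} are equal, and since their sum is null they are all $0$. Hence $x=0$.
\end{example}

\section{From a failing relation to a harmonic function}\label{sec:reduction}

Suppose that $W(\emptyset,D)$ fails for a function $f$. The relation involves the values of $f$ on the singletons $\{i\}$ and on their complements $D\setminus i$. The values on $3$-sets are tied to the singletons by the four-term relations $W(\emptyset,\{a,b,c,d\})$, and to the complements by the relations $W(\{k,l\},D)$, which have two terms fewer than the failing one. If all terms of the failing relation are nonzero, these two families become \eqref{eq:cocycle} and \eqref{eq:cycle} after rescaling. The difficulty is that some terms may be zero, and most of the proof below excludes this.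

\begin{proposition}\label{prop:reduction}
Let $\psi$ be a weak Wick function on the subsets of $[n]$, let $A,A'\subseteq[n]$, and let $D=A\triangle A'$ have even cardinality $m\ge6$. Suppose that $W(A,A')$ fails and that $\psi$ satisfies all $(m-2)$-term Wick relations. Then there are signs $t_i,\delta\in\{1,-1\}$ such that $f(S)=\psi(A\triangle S)\prod_{i\in S}t_i$, $S\subseteq D$, satisfies
\[
f(\{i\})=1,\qquad f(D\setminus i)=\delta\,(-1)^{|D<i|}\qquad(i\in D),
\]
and the alternating function $x$ with $x_{abc}=f(\{a,b,c\})$ for $a<b<c$ in $D$ is harmonic and not identically zero.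
\end{proposition}

\begin{proof}
\emph{Normalization.} Take first all $t_i=1$. By Lemma~\ref{lem:twist}, $W(\emptyset,D)$ fails for $f$: its terms $(-1)^{|D<i|}f(\{i\})f(D\setminus i)$ are not all zero, and the nonzero ones have a common value $\delta$. Put
\[
e_i=f(\{i\}),\qquad \eta_i=\delta\,(-1)^{|D<i|}f(D\setminus i).
\]
Then $e_i\eta_i\ge0$ for all $i$, and $e_i\eta_i=1$ for some $i$. Passing to general $t_i$ and replacing $\delta$ by $\delta\prod_{j\in D}t_j$ replaces $e_i$ by $t_ie_i$ and $\eta_i$ by $t_i\eta_i$. Since $e_i$ and $\eta_i$ are never opposite nonzero signs, we can choose $t_i$ so that $e_i,\eta_i\in\{0,1\}$ for all $i$. Fix this choice and let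
\[
Z=\{i:e_i=0\},\qquad U=D\setminus Z,\qquad U_+=\{i: e_i=\eta_i=1\}.
\]
Then $\emptyset\ne U_+\subseteq U$, and $\eta_i=0$ for $i\in U\setminus U_+$. By Lemma~\ref{lem:twist}, $f$ satisfies the four-term and the $(m-2)$-term relations, and its support $F$ has the exchange property.

\emph{Two families of relations.} For distinct $a,b,c,d\in D$ and distinct $k,l\in D$ we have
\begin{align}
&e_ax_{bcd}-e_bx_{acd}+e_cx_{abd}-e_dx_{abc}\in N_{\mathbb{S}},\label{eq:R1}\\
&\sum_{i\in D\setminus\{k,l\}}\eta_i\,x_{kli}\in N_{\mathbb{S}}.\label{eq:R2}
\end{align}
For $a<b<c<d$, \eqref{eq:R1} is $W(\emptyset,\{a,b,c,d\})$, and other orderings give the same relation, as for \eqref{eq:cocycle}. Relation \eqref{eq:R2} is $W(\{k,l\},D)$. To see this, let $k<l$ and $I=D\setminus\{k,l\}$, and let $r_i$ be the number of elements of $\{k,l\}$ smaller than $i$. Then $f(\{k,l,i\})=(-1)^{r_i}x_{ikl}$ and $|I<i|+r_i=|D<i|$, so the term with index $i\in I$ is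
\[
(-1)^{|I<i|}f(\{k,l,i\})f(D\setminus i)=(-1)^{|D<i|}f(D\setminus i)\,x_{ikl}=\delta\,\eta_i\,x_{kli}.
\]

\emph{Step 1: if $k\in Z$, then $x_{kab}=0$ for all $a,b$.} We distinguish how many of $a,b$ lie in $Z$.

(i) Let $a,b\in Z$ and pick $c\in U$. In \eqref{eq:R1} for $(c,k,a,b)$ the only term that is not killed by a factor $e=0$ is $x_{kab}$. Hence $x_{kab}=0$.

(ii) Let $a\in Z$. For distinct $b,c\in U$, relation \eqref{eq:R1} for $(b,c,k,a)$ reduces to $x_{cka}-x_{bka}$, so $x_{kab}$ has the same value $g$ for all $b\in U$. In \eqref{eq:R2} for $(k,a)$ the terms with $i\in Z$ vanish by (i), and the others are $\eta_ig$, with $\eta_i\in\{0,1\}$ and $\eta_i=1$ on $U_+\ne\emptyset$. Hence $g=0$.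

(iii) It remains to treat $a,b\in U$. For distinct $a,b,c\in U$, relation \eqref{eq:R1} for $(k,a,b,c)$ reduces, up to a global sign, to
\begin{equation}\label{eq:triangle}
x_{kab}+x_{kbc}+x_{kca}\in N_{\mathbb{S}} .
\end{equation}
This is a transitivity law, so we read $x_{kab}$ as a comparison of $a$ and $b$. Define $a\succeq b$ on $U$ to mean that $a=b$ or $x_{kab}\ge0$. Any two elements are comparable because $x_{kba}=-x_{kab}$. If $a\succeq b\succeq c$ are distinct, then $x_{kca}=1$ is impossible by \eqref{eq:triangle}, so $a\succeq c$. Thus $\succeq$ is a total preorder, and distinct elements $a,b$ are equivalent (each is $\succeq$ the other) exactly when $x_{kab}=0$. We show that all elements of $U$ are equivalent.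

For any $c\in U$, only the indices $i\in U_+$ contribute to \eqref{eq:R2} for $(k,c)$: the terms with $i\in Z$ vanish by (ii), and those with $i\in U\setminus U_+$ have $\eta_i=0$. Apply this first to an element $c\in U_+$ with $c\succeq i$ for all $i\in U_+$. The contributing terms $x_{kci}$ are $\ge0$, hence all zero, so all elements of $U_+$ are equivalent. Now let $c\in U\setminus U_+$. For distinct $b,b'\in U_+$, relation \eqref{eq:triangle} for $(c,b,b')$ has middle term $0$ and gives $x_{kcb}=x_{kcb'}$. So the contributing terms of \eqref{eq:R2} for $(k,c)$ are all equal, hence zero, and $c$ is equivalent to the elements of $U_+$. By transitivity all elements of $U$ are equivalent.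

\emph{Step 2: $Z=\emptyset$.} Here the exchange property enters. Suppose $k\in Z$ and let $i\in U_+$. The sets $\{i\}$ and $D\setminus i$ lie in $F$, and their symmetric difference is $D$. Exchange from $\{i\}$ toward $D\setminus i$ at $k$ gives $l\ne k$ with $\{i\}\triangle\{k,l\}\in F$. If $l\ne i$, then $\{i,k,l\}\in F$, contrary to Step 1. If $l=i$, then $\{k\}\in F$, contrary to $e_k=0$.

\emph{Step 3: $\eta_k=1$ for all $k$.} Steps 1 and 2 prove that $\psi(A\triangle k)\ne0$ for all $k\in D$. The hypotheses of the proposition are symmetric in $A$ and $A'$, so also $\psi(A'\triangle k)\ne0$. Since $A\triangle(D\setminus k)=A'\triangle k$, this says $f(D\setminus k)\ne0$.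

\emph{Step 4.} Now $e_i=\eta_i=1$ for all $i$. This gives the stated values of $f$, and \eqref{eq:R1} and \eqref{eq:R2} are \eqref{eq:cocycle} and \eqref{eq:cycle}. To see that $x\ne0$, take distinct $p,q\in D$. The sets $\{p\}$ and $D\setminus q$ lie in $F$ and have symmetric difference $D\setminus\{p,q\}$. Exchange from $\{p\}$ toward $D\setminus q$ at any $i\in D\setminus\{p,q\}$ gives a set $\{p,i,j\}\in F$, so $x_{pij}\ne0$.
\end{proof}

\section{At most six points: proof of Theorem~\ref{thm:B}}\label{sec:six}

A \emph{tournament} on a finite set has exactly one of the arcs $a\to b$, $b\to a$ for each pair of distinct vertices; if $a\to b$ we say that $a$ beats $b$. The \emph{score} of a vertex is the number of vertices that it beats, and the scores of a tournament on $r$ vertices add up to $\binom r2$. A \emph{source} beats all other vertices and a \emph{sink} is beaten by all of them. We write $(a,b,c)$ for the $3$-cycle $a\to b\to c\to a$.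

\begin{lemma}\label{lem:six}
Let $4\le|V|\le6$. Every harmonic function $x$ on triples of $V$ is identically zero.
\end{lemma}

\begin{proof}
We use induction on $|V|$; the case $|V|=4$ is Example~\ref{ex:four}. Let $|V|\in\{5,6\}$. The plan is to remove the zeros of $x$, so that $x$ can be read as a tournament. Zeros can be filled in freely unless all terms of some sum \eqref{eq:cycle} vanish, and in that case one point of $V$ is redundant.

\emph{A pair with only zero values.} Suppose that $u\ne v$ and $x_{uvi}=0$ for all $i$. Condition \eqref{eq:cocycle} for $(u,v,a,b)$ reduces to $x_{vab}-x_{uab}$, so $x_{vab}=x_{uab}$ for all $a,b\notin\{u,v\}$. The restriction of $x$ to $V\setminus v$ satisfies \eqref{eq:cocycle}. It also satisfies \eqref{eq:cycle}: for a pair $k,l$ avoiding $u$, the deleted term $x_{klv}$ equals the remaining term $x_{klu}$, and for a pair $u,l$ the deleted term $x_{ulv}$ is $0$. By induction $x$ vanishes on $V\setminus v$. Then $x_{vab}=x_{uab}=0$ and $x_{uvi}=0$, so $x=0$.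

\emph{Filling in zeros.} Suppose now that no such pair exists; we derive a contradiction. Fix a linear order on $V$ and, for all $a<b<c$ with $x_{abc}=0$, redefine $x_{abc}=+$, keeping $x$ alternating. Each sum \eqref{eq:cycle} had a nonzero term, so it contained both signs and still does. The same holds for each sum \eqref{eq:cocycle} that had a nonzero term. A sum \eqref{eq:cocycle} with $a<b<c<d$ whose terms were all zero now has the terms $+,-,+,-$. So we may assume that $x$ is harmonic and nowhere zero.

\emph{The tournament.} Fix $k\in V$ and let $T$ be the tournament on $V\setminus k$ with $a\to b$ if and only if $x_{kab}=+$. Condition \eqref{eq:cycle} for the pairs $(k,a)$ says that $T$ has no source and no sink. The remaining conditions give two rules for the values of $x$ on triples of vertices of $T$.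
\begin{itemize}
\item[(C)] If $(a,b,c)$ is a $3$-cycle of $T$, then $x_{abc}=+$. Indeed, in \eqref{eq:cocycle} for $(k,a,b,c)$ the terms $-x_{kbc}$, $x_{kac}$, $-x_{kab}$ are all $-$.
\item[(P)] If $a\to b$, then $x_{abc}=-$ for some vertex $c$ of $T$. Indeed, in \eqref{eq:cycle} for $(a,b)$ the term $x_{abk}=x_{kab}$ is $+$.
\end{itemize}
In particular, an arc cannot form a $3$-cycle with every other vertex of $T$.

\emph{The case $|V|=5$.} The four scores lie in $\{1,2\}$ and add up to $6$, so they are $1,1,2,2$. Let $a\to c$ be the arc between the two vertices of score $2$. Then $a$ beats one vertex $b$ of score $1$ and is beaten by the other, $d$. As $d$ beats only $a$, we have $b\to d$ and $c\to d$. So the arc $d\to a$ lies in the $3$-cycles $(d,a,b)$ and $(d,a,c)$, which is impossible.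

\emph{The case $|V|=6$.} The five scores lie in $\{1,2,3\}$ and add up to $10$, so they are $2,2,2,2,2$ or $1,2,2,2,3$ or $1,1,2,3,3$. An arc $a\to b$ now has three other vertices $c$, and (P) is used in the following form: if $x_{abc}=+$ for two of them, then $x_{abc}=-$ for the third.

\emph{Scores $2,2,2,2,2$.} Let a vertex $0$ beat $1$ and $2$, with $1\to2$, and be beaten by $3$ and $4$, with $3\to4$. Vertex $2$ is beaten by $0,1$, so $2\to3,4$. Vertex $4$ is beaten by $2,3$, so $4\to1$. Vertex $1$ is beaten by $0,4$, so $1\to3$. Thus $i\to i+1,i+2$ for $i\in\mathbb{Z}/5$. The arc $i\to i+2$ forms $3$-cycles with $i+3$ and $i+4$, so $x_{i,i+2,i+1}=-$, that is, $x_{i,i+1,i+2}=+$ for all $i$. For the arc $0\to1$ we get $x_{012}=+$, $x_{014}=x_{401}=+$, and $x_{013}=+$ from the $3$-cycle $(0,1,3)$. This contradicts (P).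

\emph{Scores $1,2,2,2,3$.} Let $s$ have score $3$ and $t$ score $1$. If $t\to s$, then $s$ beats the other three vertices and they all beat $t$, so the arc $t\to s$ forms a $3$-cycle with each of them, which is impossible. So $s\to t$. Let $z$ be the vertex that beats $s$ and let $p,q$ be the remaining two, so that $s\to p,q,t$ and $z,p,q$ have score $2$.

Suppose $t\to z$. Then $p,q\to t$, and $z$ beats exactly one of $p,q$, say $z\to p$ and $q\to z$. Now $q$ beats $t,z$, so $p\to q$. The arc $z\to s$ forms $3$-cycles with $q$ and $t$, so $x_{zsp}=-$. The arc $z\to p$ forms $3$-cycles with $q$ and $t$, so $x_{zps}=-$. This contradicts $x_{zps}=-x_{zsp}$.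

Suppose $z\to t$. Then $t$ beats exactly one of $p,q$, say $t\to p$ and $q\to t$. Since $z$ beats $s,t$, we have $p,q\to z$; since $q$ beats $t,z$, we have $p\to q$. Rule (C) gives $x_{zsp}=x_{zsq}=x_{tpq}=x_{tpz}=+$, and (P) gives, line by line,
\[
\begin{array}{c|l|l}
\text{arc}&\text{values equal to }+&\text{conclusion}\\ \hline
z\to s& x_{zsp},\ x_{zsq}& x_{zst}=-\\
t\to p& x_{tpq},\ x_{tpz}& x_{tps}=-\\
s\to p& x_{spz}=x_{zsp},\ x_{spt}=-x_{tps}& x_{spq}=-\\
z\to t& x_{ztp}=x_{tpz},\ x_{zts}=-x_{zst}& x_{ztq}=-\\
q\to t& x_{qtp}=x_{tpq},\ x_{qtz}=-x_{ztq}& x_{qts}=-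
\end{array}
\]
In \eqref{eq:cocycle} for $(s,p,q,t)$ the terms $x_{pqt}=x_{tpq}$, $-x_{sqt}=-x_{qts}$, $x_{spt}$, $-x_{spq}$ are all $+$, a contradiction.

\emph{Scores $1,1,2,3,3$.} Let $1\to2$ be the vertices of score $3$, let $4\to5$ be those of score $1$, and let $3$ have score $2$. Then $2\to3,4,5$ and $1,2,3\to4$, and vertex $3$ beats exactly one of $1,5$. If $3\to5$, then $5$ is beaten by $2,3,4$, so $5\to1$ and $1\to 2,3,4$; the arc $5\to1$ forms a $3$-cycle with each of $2,3,4$, which is impossible. So $3\to1$ and $5\to3$, and then $1\to5$. Rule (C) gives $x_{123}=x_{153}=x_{345}=+$, and (P) gives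
\[
\begin{array}{c|l|l}
\text{arc}&\text{values equal to }+&\text{conclusion}\\ \hline
3\to1& x_{312}=x_{123},\ x_{315}=x_{153}& x_{314}=-\\
5\to3& x_{531}=x_{153},\ x_{534}=x_{345}& x_{532}=-\\
2\to3& x_{231}=x_{123},\ x_{235}=-x_{532}& x_{234}=-
\end{array}
\]
In \eqref{eq:cocycle} for $(1,2,3,4)$ the terms $x_{234}$, $-x_{134}=x_{314}$, $-x_{123}$ are $-$, so $x_{124}=+$. Rule (P) continues with
\[
\begin{array}{c|l|l}
\text{arc}&\text{values equal to }+&\text{conclusion}\\ \hline
1\to2& x_{123},\ x_{124}& x_{125}=-\\
2\to4& x_{241}=x_{124},\ x_{243}=-x_{234}& x_{245}=-\\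
1\to5& x_{152}=-x_{125},\ x_{153}& x_{154}=-
\end{array}
\]
In \eqref{eq:cocycle} for $(1,2,4,5)$ the terms $x_{245}$, $-x_{145}=x_{154}$, $x_{125}$, $-x_{124}$ are all $-$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\psi$ be a weak Wick function and $|A\triangle A'|\le7$. By Lemma~\ref{lem:small}, $W(A,A')$ holds unless $|A\triangle A'|=6$. If a six-term relation failed, Proposition~\ref{prop:reduction} would apply with $m=6$, because the $(m-2)$-term relations are the four-term relations, and it would give a nonzero harmonic function on six points. This contradicts Lemma~\ref{lem:six}. For $n\le7$ every relation has at most seven terms.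
\end{proof}

\section{Eight points: proof of Theorem~\ref{thm:A}}\label{sec:eight}

By Theorem~\ref{thm:B}, Proposition~\ref{prop:reduction} applies to any failing eight-term relation, and it prescribes much of a counterexample on $[8]$: after twisting and rescaling, the function is supported on odd sets, its values on the sets of sizes $1$ and $7$ are fixed up to the sign $\delta$, and its values on $3$-sets form a nonzero harmonic function $x$. What remains free is $x$ and the values on $5$-sets. We determine the latter from $x$ by complementation, which makes the four-term relations coincide in pairs, and we take $x$ invariant under a cyclic group of order $7$, which makes the verification short enough to do by hand.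

\subsection{A normal form for four-term relations}

A fixed order of the ground set is inconvenient when a symmetry group acts, so we first rewrite the four-term relations in a form that does not refer to it. For a function $\psi$ on subsets of $[n]$, let $\varphi$ be the function on words of distinct letters that changes sign when two letters are exchanged and satisfies $\varphi(s_1\cdots s_r)=\psi(\{s_1,\dots,s_r\})$ for $s_1<\dots<s_r$.

\begin{lemma}\label{lem:normal}
Let $\psi$ vanish on even sets. Let $K$ and $I=\{a,b,c,d\}$ be disjoint, where $K$ is written as a word in any order and $a,b,c,d$ is any ordering of $I$. Consider a relation $W(A,A')$ with $A\cap A'=K$ and $A\triangle A'=I$. If $|A|$ is odd, all its terms vanish. If $|A|$ is even, it is equivalent to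
\begin{equation}\label{eq:even}
\varphi(Ka)\varphi(Kbcd)-\varphi(Kb)\varphi(Kacd)+\varphi(Kc)\varphi(Kabd)-\varphi(Kd)\varphi(Kabc)\in N_{\mathbb{S}}
\end{equation}
when $|K|$ is even, and to
\begin{equation}\label{eq:odd}
\varphi(K)\varphi(Kabcd)-\varphi(Kab)\varphi(Kcd)+\varphi(Kac)\varphi(Kbd)-\varphi(Kad)\varphi(Kbc)\in N_{\mathbb{S}}
\end{equation}
when $|K|$ is odd.
\end{lemma}

\begin{proof}
If $|A|$ is odd, the sets $A\triangle i$ are even. Let $|A|$ be even and $J=A\setminus K$, so that $A'=K\cup(I\setminus J)$. Assume first that $a<b<c<d$, so that these indices carry the signs $+,-,+,-$ in $W(A,A')$. We show that $W(A,A')$ is, up to a global sign, the stated relation with $\psi$ of the underlying sets in place of $\varphi$.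

Let $|K|$ be even, so that $|J|$ is even. For $J=\emptyset$ or $J=I$ the relation has the form \eqref{eq:even} term by term. For $|J|=2$, let $i\mapsto i'$ exchange the two elements of $J$ and the two elements of $I\setminus J$. The index $i$ contributes the product $\psi(K\cup\{i'\})\psi(K\cup (I\setminus i'))$ with the sign of $i$, while \eqref{eq:even} gives this product the sign of $i'$. The signs of $i$ and $i'$ are opposite for all $i$ if the pairing is $ab|cd$ or $ad|bc$, and equal for all $i$ if it is $ac|bd$.

Let $|K|$ be odd. By the symmetry of $W$ we may assume $|J|=1$. Denote the four products in \eqref{eq:odd}, without their signs, by $P_0,P_{ab},P_{ac},P_{ad}$. For $J=\{j\}$, the index $j$ contributes $P_0$, and an index $i\ne j$ contributes the product of the pairing that contains $\{i,j\}$. Listing the indices in the order $a,b,c,d$, the sums for $J=\{a\},\{b\},\{c\},\{d\}$ are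
\[
P_0-P_{ab}+P_{ac}-P_{ad},\quad P_{ab}-P_0+P_{ad}-P_{ac},\quad P_{ac}-P_{ad}+P_0-P_{ab},\quad P_{ad}-P_{ac}+P_{ab}-P_0 ,
\]
and these agree up to a global sign.

Next we pass from $\psi$ to $\varphi$. Write $K$, $L$, $L'$ as increasing words, where $I$ is the disjoint union of $L$ and $L'$. Sorting the word $KL$ costs the sign $(-1)^{\nu(L)}$, where $\nu(L)$ is the number of pairs $(k,j)\in K\times L$ with $j<k$. Hence $\varphi(KL)\varphi(KL')=(-1)^{\nu(I)}\psi(K\cup L)\psi(K\cup L')$, with the same sign for all four terms.

Finally we remove the order. Reordering $K$ multiplies both factors of a term by the same sign. For an ordering $w$ of $I$ let $\varepsilon(w)$ be its sign relative to $abcd$. The terms of \eqref{eq:even} are $\varepsilon(pqrs)\varphi(Kp)\varphi(Kqrs)$, and this expression depends only on $p$. The terms of \eqref{eq:odd} are $\varepsilon(pqrs)\varphi(K)\varphi(Kpqrs)$, which does not depend on the ordering $pqrs$, and $-\varepsilon(pqrs)\varphi(Kpq)\varphi(Krs)$, which depends only on the pairing $pq|rs$. Changing the reference ordering $abcd$ multiplies $\varepsilon$, and hence all terms, by one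 sign.
\end{proof}

\subsection{The function}

Let $V=\{\infty\}\cup\mathbb{Z}/7$, ordered by $\infty<0<1<\dots<6$ and thereby identified with $[8]$. For an ordering $v_1\cdots v_8$ of $V$ let $\operatorname{sgn}(v_1\cdots v_8)=(-1)^{\text{number of inversions}}$ be its sign. Define an alternating function $x$ on triples of $V$, with values $\pm1$, as follows.
\begin{itemize}
\item For $a,b\in\mathbb{Z}/7$: $x_{\infty ab}=+$ if $b-a\in\{1,2,3\}$, and $x_{\infty ab}=-$ if $b-a\in\{4,5,6\}$.
\item For $a,b,c\in\mathbb{Z}/7$, represent the \emph{gaps} $b-a$, $c-b$, $a-c$ in $\{1,\dots,6\}$. Their sum is $7$ or $14$, and exchanging $a$ and $b$ replaces one value by the other. If the sum is $7$, put $x_{abc}=G(b-a,c-b,a-c)$, where $G$ is invariant under cyclic rotation of its arguments and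
\[
G(1,1,5)=-,\quad G(1,2,4)=+,\quad G(1,4,2)=-,\quad G(1,3,3)=+,\quad G(2,2,3)=+ .
\]
If the sum is $14$, put $x_{abc}=-x_{bac}$.
\end{itemize}
The five listed triples represent the rotation classes of the $15$ triples of positive integers with sum $7$. For $0\le a<b<c\le6$ the gaps have sum $7$.

Let $\psi$ vanish on even subsets of $V$, and define it on odd subsets through its alternating extension:
\[
\varphi(a)=1,\qquad \varphi(abc)=x_{abc},\qquad \varphi(b_1\cdots b_5)=\operatorname{sgn}(b_1\cdots b_5\,fgh)\,x_{fgh},\qquad \varphi(b_1\cdots b_7)=\operatorname{sgn}(l\,b_1\cdots b_7),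
\]
where $\{f,g,h\}$, respectively $\{l\}$, is the complement of the set of letters $b_i$. The order of $f,g,h$ does not matter, since exchanging two of them changes both factors.

\emph{The relation $W(\emptyset,V)$ fails.} If $l$ is the $j$-th element of $V$, then $\psi(\{l\})=1$, and $\psi(V\setminus l)$ is the sign of the ordering with $l$ moved to the front, namely $(-1)^{j-1}$. So every term $(-1)^{j-1}\psi(\{l\})\psi(V\setminus l)$ equals $+1$. In terms of transversals this is $W([8]^*,[8])$.

\emph{The support is an orthogonal matroid.} It consists of all odd sets. If $B_1,B_2$ are odd and $i\in B_1\triangle B_2$, then $|B_1\triangle B_2|$ is even, hence at least $2$, and any $j\ne i$ in $B_1\triangle B_2$ is a valid exchange.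

\subsection{The four-term relations as conditions on $x$}

\begin{lemma}\label{lem:conditions}
The function $\psi$ satisfies all four-term relations if and only if $x$ satisfies the following three conditions.
\begin{itemize}
\item[(C0)] For every $4$-set $\{a,b,c,d\}$, the signs $x_{bcd},\,-x_{acd},\,x_{abd},\,-x_{abc}$ are not all equal.
\item[(C1)] For every ordering $k\,abcd\,fgh$ of $V$, the sign $\sigma=\operatorname{sgn}(k\,abcd\,fgh)\,x_{fgh}$ is equal to at least one of $\pi_1=x_{kab}x_{kcd}$, $\pi_2=-x_{kac}x_{kbd}$, $\pi_3=x_{kad}x_{kbc}$.
\item[(C2)] For disjoint pairs $\{k,l\}$ and $\{p,q\}$, the four signs $x_{kli}x_{pqi}$, $i\in V\setminus\{k,l,p,q\}$, are not all equal.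
\end{itemize}
\end{lemma}

\begin{proof}
We evaluate \eqref{eq:even} and \eqref{eq:odd} for $I=\{a,b,c,d\}$ and $K\subseteq V\setminus I$. All terms are nonzero, so each relation says that its terms are not all equal. We use that moving a block of $r$ letters past a block of $s$ letters multiplies $\operatorname{sgn}$ by $(-1)^{rs}$.

For $K=\emptyset$, relation \eqref{eq:even} is (C0). For $|K|=4$ and any ordering $pqrs$ of $I$,
\[
\varphi(Kp)\varphi(Kqrs)=\operatorname{sgn}(K\,p\,qrs)\,x_{qrs}\cdot\operatorname{sgn}(p\,K\,qrs)=x_{qrs},
\]
so \eqref{eq:even} is again (C0).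

For $K=\{k\}$, with $f,g,h$ the remaining elements, the terms of \eqref{eq:odd} are $\sigma,-\pi_1,-\pi_2,-\pi_3$. They are all equal exactly when no $\pi_i$ equals $\sigma$, so the relation is (C1). For $K=\{f,g,h\}$, with $k$ the remaining element, the first product is $\varphi(fgh)\varphi(fgh\,abcd)=x_{fgh}\operatorname{sgn}(k\,fgh\,abcd)=\sigma$, and for any ordering $pqrs$ of $I$,
\[
\varphi(fgh\,pq)\varphi(fgh\,rs)=\operatorname{sgn}(fgh\,pq\,rs\,k)\,x_{rsk}\cdot\operatorname{sgn}(fgh\,rs\,pq\,k)\,x_{pqk}=x_{kpq}x_{krs}.
\]
So the terms are the same as for $K=\{k\}$.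

For $K=\{k,l\}$, with $p,q$ the remaining elements, put $s=\operatorname{sgn}(kl\,abcd\,pq)$. The orderings $bcda$, $acdb$, $abdc$, $abcd$ have signs $-,+,-,+$ relative to $abcd$. Hence $\varphi(kl\,bcd)=-s\,x_{apq}$, $\varphi(kl\,acd)=s\,x_{bpq}$, $\varphi(kl\,abd)=-s\,x_{cpq}$, $\varphi(kl\,abc)=s\,x_{dpq}$. With the signs $+,-,+,-$ of \eqref{eq:even}, the four terms are $-s\,x_{kli}x_{pqi}$ for $i\in I$, and the relation is (C2).
\end{proof}

The permutation $\tau$ of $V$ with $\tau(\infty)=\infty$ and $\tau(i)=i+1$ preserves $x$, which is defined through differences. It is a $7$-cycle, hence even, so it also preserves $\operatorname{sgn}$. Therefore (C0), (C1), (C2) need to be checked only up to powers of $\tau$. The $35$ four-element subsets of $\mathbb{Z}/7$ fall into five orbits, represented by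
\begin{equation}\label{eq:orbits}
\{0,1,2,3\},\quad\{0,1,2,4\},\quad\{0,1,2,5\},\quad\{0,1,3,4\},\quad\{0,1,3,5\};
\end{equation}
their complements have the five different gap types $115$, $142$, $124$, $133$, $223$.

\subsection{Condition (C0)}

For a $4$-set $\{\infty,i,j,k\}$ the four signs are equal if and only if $x_{\infty ij}=x_{\infty jk}=x_{\infty ki}=-x_{ijk}$. Suppose this holds. Exchanging $i$ and $j$ if necessary, we may assume that the common value is $+$. Then the three gaps of $(i,j,k)$ lie in $\{1,2,3\}$, so their sum is $7$ and they are a rotation of $(1,3,3)$ or $(2,2,3)$. This gives $x_{ijk}=+$, a contradiction.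

For each set in \eqref{eq:orbits}, written as $a<b<c<d$, we exhibit two opposite signs among the four:
\[
\begin{array}{c|ccccc}
abcd&0123&0124&0125&0134&0135\\ \hline
\text{equal to }+&-x_{023}&x_{124}&x_{125}&x_{014}&x_{135}\\
\text{gaps}&2,1,4&1,2,4&1,3,3&1,3,3&2,2,3\\ \hline
\text{equal to }-&x_{123}&-x_{024}&-x_{025}&-x_{034}&-x_{035}\\
\text{gaps}&1,1,5&2,2,3&2,3,2&3,1,3&3,2,2
\end{array}
\]

\subsection{Condition (C1)}

Condition (C1) can fail only where $\pi_1=\pi_2=\pi_3$, so we first describe these configurations. For $k\in V$ let $T_k$ be the tournament on $V\setminus k$ with $a\to b$ if and only if $x_{kab}=+$. The signs $\pi_i$ depend only on the subtournament of $T_k$ on $\{a,b,c,d\}$. Once the three arcs at $a$ are given, $\pi_1,\pi_2,\pi_3$ determine the arcs on $cd$, $bd$, $bc$, and conversely. So each of the $8$ sign triples occurs for $8$ of the $64$ tournaments on $\{a,b,c,d\}$, and exactly $16$ tournaments have $\pi_1=\pi_2=\pi_3$. On the other hand, there are $8$ tournaments that consist of a $3$-cycle and a source, and $8$ that consist of a $3$-cycle and a sink. For a source $s$ and a cycle $(u,v,w)$,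 the ordering $s,u,v,w$ gives
\[
\pi_1=x_{ksu}x_{kvw}=+,\qquad \pi_2=-x_{ksv}x_{kuw}=+,\qquad \pi_3=x_{ksw}x_{kuv}=+,
\]
and for a sink $t$ the ordering $t,u,v,w$ gives three signs $-$. As in the last paragraph of the proof of Lemma~\ref{lem:normal}, a change of the ordering of $a,b,c,d$ permutes the $\pi_i$ and multiplies $\sigma$ and all $\pi_i$ by one sign, so the property $\pi_1=\pi_2=\pi_3$ does not depend on the ordering. Hence these are exactly the $16$ tournaments, and (C1) is equivalent to the following statement: for every $k$ and every $3$-cycle $(u,v,w)$ of $T_k$,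
\begin{equation}\label{eq:C1}
\operatorname{sgn}(k\,r\,uvw\,fgh)\,x_{fgh}=
\begin{cases}+&\text{if $r$ beats $u,v,w$,}\\ -&\text{if $r$ is beaten by $u,v,w$,}\end{cases}
\end{equation}
where $f,g,h$ are the remaining elements. Up to $\tau$ we have $k=\infty$ or $k=0$.

In $T_\infty$ the arcs are $i\to i+1,i+2,i+3$. The vertices beaten by $i$ are three consecutive residues, and so are the vertices that beat $i$. Three consecutive residues do not form a $3$-cycle, since the first beats the other two. So \eqref{eq:C1} is vacuous for $k=\infty$.

For $k=0$, the gaps of $(0,a,b)$ with $1\le a<b\le6$ are $a,\,b-a,\,7-b$, and the definition gives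
\begin{equation}\label{eq:values}
\begin{array}{c|ccccccccccccccc}
ab&12&13&14&15&16&23&24&25&26&34&35&36&45&46&56\\ \hline
x_{0ab}&-&+&+&-&-&-&+&+&+&+&+&+&+&-&-
\end{array}
\end{equation}
Moreover $x_{0a\infty}=x_{\infty0a}$ is $+$ for $a=1,2,3$ and $-$ for $a=4,5,6$. The sets of vertices beaten by each vertex of $T_0$ are therefore
\[
1:\{3,4,\infty\},\quad 2:\{1,4,5,6,\infty\},\quad 3:\{2,4,5,6,\infty\},\quad 4:\{5\},\quad 5:\{1\},\quad 6:\{1,4,5\},\quad \infty:\{4,5,6\}.
\]
Three vertices that do not form a $3$-cycle contain exactly one vertex that beats the other two. So a tournament on seven vertices with scores $s_v$ has $\binom73-\sum_v\binom{s_v}2$ three-cycles, here $35-(3+10+10+0+0+3+3)=6$. They are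
\[
(1,3,2),\quad(1,3,5),\quad(1,3,6),\quad(1,4,5),\quad(1,\infty,5),\quad(1,\infty,6).
\]
All six pass through $1$. A vertex that beats a whole cycle therefore beats $1$ and has score at least $3$, so it is $2$ or $6$; vertex $2$ beats the cycles $(1,4,5)$, $(1,\infty,5)$, $(1,\infty,6)$, and vertex $6$ beats $(1,4,5)$. A vertex beaten by a whole cycle is beaten by $1$, so it is $3$, $4$ or $\infty$. These are beaten by $\{1\}$, $\{1,2,3,6,\infty\}$ and $\{1,2,3\}$, respectively; so $4$ is beaten by $(1,3,2)$, $(1,3,6)$, $(1,\infty,6)$, and $\infty$ is beaten by $(1,3,2)$. The eight cases are listed below. The inversions are counted letter by letter from the left, each letter contributing the number of smaller letters to its right (recall that $\infty$ is the smallest letter); trailing zeros are omitted.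
\[
\begin{array}{c|c|l|c|c|c}
r&0\,r\,uvw\,fgh&\text{inversions}&\operatorname{sgn}&x_{fgh}&\text{product}\\ \hline
\text{source }2&0\;2\;145\;\infty36&1+2+1+2+2=8&+&x_{\infty36}=+&+\\
\text{source }2&0\;2\;1\infty5\;346&1+2+1+0+2=6&+&x_{346}=+&+\\
\text{source }2&0\;2\;1\infty6\;345&1+2+1+0+3=7&-&x_{345}=-&+\\
\text{source }6&0\;6\;145\;\infty23&1+6+1+3+3=14&+&x_{\infty23}=+&+\\ \hline
\text{sink }4&0\;4\;132\;\infty56&1+4+1+2+1=9&-&x_{\infty56}=+&-\\
\text{sink }4&0\;4\;136\;\infty25&1+4+1+2+3=11&-&x_{\infty25}=+&-\\
\text{sink }4&0\;4\;1\infty6\;235&1+4+1+0+3=9&-&x_{235}=+&-\\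
\text{sink }\infty&0\;\infty\;132\;456&1+0+0+1=2&+&x_{456}=-&-
\end{array}
\]
Here $346$ and $235$ have gaps $1,2,4$, and $345$ and $456$ have gaps $1,1,5$. The products are those required by \eqref{eq:C1}.

\subsection{Condition (C2)}

For an ordered pair $(a,b)$ let $M(a,b)=\{i\in V\setminus\{a,b\}:x_{abi}=-\}$. We read off $M(0,2)=\{3\}$ and $M(0,3)=\{1\}$ and $M(0,1)=\{2,5,6\}$ from \eqref{eq:values}, using $x_{0ba}=-x_{0ab}$ and $x_{0a\infty}=+$ for $a=1,2,3$. By $\tau$-invariance, for $a\in\mathbb{Z}/7$,
\begin{equation}\label{eq:M}
M(a,a+1)=\{a+2,a+5,a+6\},\qquad M(a,a+2)=\{a+3\},\qquad M(a,a+3)=\{a+1\},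
\end{equation}
and by definition $M(\infty,0)=\{4,5,6\}$. Reversing one of the two pairs in (C2) negates all four signs, so we may write each pair in $\mathbb{Z}/7$ as $(a,a+d)$ with $d\in\{1,2,3\}$. Let $R$ be the set of the four remaining elements. The sign $x_{kli}x_{pqi}$ is $-$ exactly when $i$ lies in one but not both of $M(k,l)$, $M(p,q)$. We must find in $R$ an element with sign $-$ and one with sign $+$.

\emph{One pair contains $\infty$.} Up to $\tau$ the pairs are $(\infty,0)$ and $(a,a+d)$ with $a,a+d\in\{1,\dots,6\}$. For $d=1$ the five cases are:
\[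
\begin{array}{c|ccccc}
(a,a+1)&(1,2)&(2,3)&(3,4)&(4,5)&(5,6)\\ \hline
M(a,a+1)&3,6,0&4,0,1&5,1,2&6,2,3&0,3,4\\
\text{sign $-$ at}&3&1&1&2&3\\
\text{sign $+$ at}&6&4&5&1&1
\end{array}
\]
For $d\in\{2,3\}$ the set $M(a,a+d)$ is a single element $\mu$. The factor $x_{\infty0i}$ is $+$ on $R\cap\{1,2,3\}$ and $-$ on $R\cap\{4,5,6\}$, and both sets are nonempty because $R$ has four elements in $\{1,\dots,6\}$. The second factor changes the sign at $\mu$ only. So the four signs can be equal only if one of the two sets equals $\{\mu\}$. One of the two sets has a single element only if the pair lies inside $\{1,2,3\}$ or inside $\{4,5,6\}$, that is, for the pairs $(1,3)$ and $(4,6)$. For $(1,3)$ the set is $\{2\}$ and $\mu=4$; for $(4,6)$ it is $\{5\}$ and $\mu=0$.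

\emph{Both pairs lie in $\mathbb{Z}/7$.} Then $\infty\in R$ lies in neither set $M$, so it has sign $+$, and we need only an element of $R$ with sign $-$. Up to $\tau$ the union of the pairs is one of the sets \eqref{eq:orbits}, and each splits into two pairs in three ways. In the table, an entry lists the two ordered pairs, then their sets $M$, and after the arrow an element of $R$ that lies in exactly one of them.
\[
\begin{array}{c|c|lll}
\text{union}&R\setminus\infty&&&\\ \hline
0123&456&01|23:\ 256|401\to4&02|13:\ 3|4\to4&03|12:\ 1|360\to6\\
0124&356&01|24:\ 256|5\to6&02|14:\ 3|2\to3&40|12:\ 5|360\to3\\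
0125&346&01|25:\ 256|3\to3&02|51:\ 3|6\to3&50|12:\ 1|360\to3\\
0134&256&01|34:\ 256|512\to6&03|14:\ 1|2\to2&40|13:\ 5|4\to5\\
0135&246&01|35:\ 256|6\to2&03|51:\ 1|6\to6&50|13:\ 1|4\to4
\end{array}
\]
So (C2) holds. By Lemma~\ref{lem:conditions}, $\psi$ is a weak Wick function, and the first statement of Theorem~\ref{thm:A} is proved.

\begin{remark}\label{rem:seven}
Lemma~\ref{lem:six} fails for seven points. The restriction of $x$ to $\mathbb{Z}/7$ satisfies \eqref{eq:cocycle} by (C0), and it satisfies \eqref{eq:cycle} because, by \eqref{eq:M}, each of these sums has five terms of which one or three are $-$. Thus it is parity (Lemma~\ref{lem:small}), and not a lack of harmonic functions, that protects the seven-term relations.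
\end{remark}

\subsection{Larger ground sets}

Let $n\ge8$. For $A\subseteq[n]$ put $\psi_n(A)=\psi(A)$ if $A\subseteq[8]$ and $\psi_n(A)=0$ otherwise. The support is the family of odd subsets of $[8]$, which has the exchange property as before. Consider a relation $W(A,A')$ with some $j>8$ in $A\cup A'$. If $j\in A\cap A'$, then $j\in A\triangle i$ for every index $i\in A\triangle A'$. If $j\in A\triangle A'$, then $j\in(A\triangle i)\triangle(A'\triangle i)$, so one of the sets $A\triangle i$, $A'\triangle i$ contains $j$, for every index $i$ including $i=j$. In both cases all terms vanish and the relation holds. The relations with $A,A'\subseteq[8]$ are those of $\psi$. Hence $\psi_n$ satisfies all four-term relations and violates $W(\emptyset,[8])$, and so does $-\psi_n$. The class $\{\psi_n,-\psi_n\}$ is a weak orthogonal $\mathbb{S}$-matroid that is not strong, which completes the proof of Theorem~\ref{thm:A}. \qed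

\begin{thebibliography}{9}

\bibitem{DK}
Changxin Ding and Donggyu Kim,
\emph{Grassmann--Pl\"ucker functions for orthogonal matroids},
arXiv:2601.19830 (2026).

\end{thebibliography}
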